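# Independence of the Sample Mean and the Relative Range Characterizes the Gamma Distribution

## 1. Two observations: a differential equation for the Laplace transform

Take independent, identically distributed positive random variables $X_1,\dots,X_n$ and write
$$\overline X_n=\frac1n\sum_{i=1}^nX_i,\qquad R_n=\max_iX_i-\min_iX_i .$$
The quotient $R_n/\overline X_n$ measures the spread of the sample relative to its size; it does not change if the unit of measurement changes. Suppose that knowing the mean tells you nothing about this relative spread, that is, $\overline X_n$ and $R_n/\overline X_n$ are independent. What can the common distribution $F$ be?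

**Definition (gamma distribution).** For $a,b>0$, the law $\gamma(a,b)$ has density $\frac1{\Gamma(a)b^a}x^{a-1}e^{-x/b}$ for $x>0$ and $0$ for $x\le0$. Its Laplace transform is $(1+bt)^{-a}$, $t\ge 0$.

Gamma samples do have the independence property (we check this in Section 2). The question is whether they are the only ones. Lin and Stoyanov, in "New Characterizations of the Gamma Distribution via Independence of Two Statistics by Using Anosov's Theorem", arXiv:2207.11473 (2022), pose it as follows.

**Conjecture.** Let $X_1,\dots,X_n$ be a random sample of size $n\ge3$ from any nondegenerate distribution $F$ on $(0,\infty)$. If $\overline X_n$ and $R_n/\overline X_n$ are independent, then $F$ is a gamma distribution.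

The word "any" matters: $F$ need not have a density or finite moments. We shall prove the conjecture. We begin with $n=2$, where a few lines suffice.

**The case $n=2$.** Put $S=X_1+X_2$ and $Q=|X_1-X_2|/S$, so that $0\le Q<1$, and assume that $S$ and $Q$ are independent. Let $\varphi(t)=E\,e^{-tX_1}$. For $t>0$ all the expectations below are finite, because $x^je^{-tx}$ is bounded on $(0,\infty)$; no moment of $F$ is needed. With $q=E\,Q^2$, independence gives
$$E\big[e^{-tS}(X_1-X_2)^2\big]=E\big[e^{-tS}S^2\,Q^2\big]=q\,E\big[e^{-tS}S^2\big].$$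
Expand the squares, with $E[e^{-tX}X]=-\varphi'$ and $E[e^{-tX}X^2]=\varphi''$:
$$2\varphi\varphi''-2(\varphi')^2=q\big(2\varphi\varphi''+2(\varphi')^2\big).$$
Here $q<1$ since $Q<1$, and $q>0$ since $F$ is nondegenerate. With $\kappa=\frac{1+q}{1-q}>1$ this reads
$$\varphi\varphi''=\kappa(\varphi')^2\qquad(t>0). \tag{1}$$
Since $\varphi'<0$, (1) says $(\log(-\varphi'))'=\kappa(\log\varphi)'$, so $-\varphi'=c\,\varphi^{\kappa}$ with some $c>0$. Then $(\varphi^{1-\kappa})'=(\kappa-1)c$, and since $\varphi(t)\to1$ as $t\downarrow0$,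
$$\varphi(t)=\big(1+(\kappa-1)c\,t\big)^{-1/(\kappa-1)} .$$
This is the transform of a gamma law, and Laplace transforms determine laws on $(0,\infty)$. The case $n=2$ is done.

What made this work is that $R^2$ is a polynomial. The same computation settles, for every $n$, the statistic $\big(\sum(X_i-\overline X_n)^2\big)^{1/2}$ in place of $R_n$. Put $\vartheta=E\big[\sum X_i^2/S^2\big]$ with $S=\sum X_i$. Independence of $S$ and $\sum(X_i-\overline X_n)^2/S^2=\sum X_i^2/S^2-\frac1n$ gives $n\varphi^{n-1}\varphi''=\vartheta\,(\varphi^n)''$, that is,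
$$(1-\vartheta)\varphi\varphi''=\vartheta(n-1)(\varphi')^2.$$
Now $\frac1n<\vartheta<1$, by the Cauchy–Schwarz inequality and nondegeneracy on the left and by positivity of the $X_i$ on the right. So (1) holds with $\kappa=\vartheta(n-1)/(1-\vartheta)>1$.

**What changes for the range when $n\ge3$.** No power $R^k$, $k\ge1$, is a polynomial: along the line $x=(1,0,s,0,\dots,0)$ we have $R^k=1$ for $0\le s\le1$ and $R^k=s^k$ for $s\ge1$. So $E[e^{-tS}R^k]$ is no longer an expression in the derivatives of $\varphi$, and no differential equation for $\varphi$ comes out. We must extract information from the independence of $S$ and $Q$ in another way. We shall look at the two ends of the range of $Q$: the event that $Q$ is almost $0$ (all observations nearly equal) and the event that $Q$ is almost as large as it can be (one observation dominates all others).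

## 2. A class of spread statistics, and the theorem

The argument uses only a few properties of the range, so we isolate them. For $x\in\mathbb R^n$ write $S(x)=\sum x_i$, $\bar x=S(x)/n$, $R(x)=\max x_i-\min x_i$, $\mathbf 1=(1,\dots,1)$, and let $e_i$ be the unit vectors.

**Definition (the class $\mathcal T_n$).** $\mathcal T_n$ is the class of functions $T:\mathbb R^n\to[0,\infty)$ such that

* (T1) $T$ is convex, positively homogeneous ($T(\lambda x)=\lambda T(x)$ for $\lambda\ge0$) and permutation invariant; $T(x+c\mathbf 1)=T(x)$ for $c\in\mathbb R$; and $T(x)=0$ if and only if $x\in\mathbb R\mathbf 1$;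
* (T2) $T(e_i)=1$, and $T(x)<S(x)$ whenever $x\in[0,\infty)^n$ has at least two positive coordinates.

**Example.** The range is in $\mathcal T_n$. It is a maximum of the linear functions $x_i-x_j$, which gives convexity, and the rest of (T1) and $R(e_i)=1$ are immediate. If $x\ge0$ has two positive coordinates, then $R(x)\le\max x_i<S(x)$. For instance $R(2,1,0)=2<3=S(2,1,0)$. Other members are listed in Section 10.

**Theorem 1.** Let $n\ge2$, let $T\in\mathcal T_n$, and let $X_1,\dots,X_n$ be i.i.d. with a nondegenerate law $\mu$ on $(0,\infty)$. If $\overline X_n$ and $T(X_1,\dots,X_n)/\overline X_n$ are independent, then $\mu$ is a gamma distribution. Conversely, for gamma samples they are independent.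

With $T=R$ and $n\ge3$, this proves the conjecture. No regularity or moment assumption is made. On first hearing, put $T=R$ and $c_0=c_1=1$ below.

**Coordinates.** Let $Z=\{z\in\mathbb R^n:\sum z_i=0\}$ with its $(n-1)$-dimensional Lebesgue measure $dz$. Every $x$ with $\bar x>0$ is uniquely $x=m(\mathbf 1+z)$ with $m=\bar x>0$, $z\in Z$. Writing $x=m\mathbf 1+w$ with $w=mz\in Z$ orthogonal to $\mathbf 1$, we get $dx=\sqrt n\,dm\,dw=\sqrt n\,m^{n-1}dm\,dz$. Also $T(x)=mT(\mathbf 1+z)=mT(z)$, so
$$\frac{T(x)}{S(x)}=\frac{T(z)}n .$$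

**Proof of the converse.** For $\gamma(a,b)$ samples the joint density in the coordinates $(m,z)$ is a constant times
$$m^{n(a-1)}e^{-nm/b}\,m^{n-1}\cdot\prod_{i=1}^n(1+z_i)^{a-1}\qquad\text{on }\{m>0,\ 1+z_i>0\text{ for all }i\}.$$
It is a function of $m$ times a function of $z$, so $\overline X_n=m$ and $z$ are independent, and $T(X)/\overline X_n=T(z)$.

**Notation for the direct part.** $F$ is the distribution function of $\mu$; $S=\sum X_i$ and $Q=T(X)/S$, which lies in $[0,1)$ by (T2). The hypothesis says that $S$ and $Q$ are independent; it is in force from now on. Put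
$$\psi(\varepsilon)=P(Q\le\varepsilon).$$

**Comparison with the range.** A finite convex function on $\mathbb R^n$ is continuous, so $T$ is continuous. On the compact set $\{z\in Z:R(z)=1\}$ it is also positive, so it has a minimum $c_0>0$ and a maximum $c_1$ there. If $x\notin\mathbb R\mathbf 1$, then $z=(x-\bar x\mathbf 1)/R(x)$ lies in this set and $T(x)=R(x)T(z)$. Hence
$$c_0R\le T\le c_1R\quad\text{on }\mathbb R^n. \tag{2}$$

**Two laws tested by hand.** Let $\mu$ charge exactly the points $1$ and $2$, and $T=R$. Then $Q=0$ forces $S\in\{n,2n\}$, so $P(Q=0,\ S=n+1)=0$ although both events have positive probability. Next let $\mu$ be uniform on $(0,1)$ with $T=R$. If $S>n-\delta$, then every $X_i>1-\delta$, so $Q\le\delta/(n-\delta)$: a nearly maximal sum forces a small $Q$, while $Q>q$ has positive probability for some $q>0$. Again independence fails. These two computations, done in general, will show in Sections 5 and 6 that $\mu$ has no atoms and has support $[0,\infty)$.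

## 3. Laws with a continuous positive density

Here we learn what the event "$Q$ is small" gives when $\mu$ has a reasonable density.

**Proposition 2.** If $\mu$ has a density $f$ that is continuous and strictly positive on $(0,\infty)$, then $\mu$ is a gamma distribution.

**Step 1: a functional equation.** The purpose is to turn independence into an identity for $g=\log f$. Let
$$U=\{z\in Z:T(z)\le1\}.$$
On $Z$ the range is a norm, so by (2) $U$ is compact with positive $(n-1)$-dimensional volume $|U|$. For $z\in Z$ we have $\min z_i\le0\le\max z_i$, hence $|z_i|\le R(z)$. Let $0<\delta\le c_0/2$. If $z\in\delta U$, then $|z_i|\le R(z)\le\delta/c_0\le\frac12$, so $m(\mathbf 1+z)\in(0,\infty)^n$ for all $m>0$. Moreover $Q\le\delta/n$ means exactly $z\in\delta U$. Substituting $z=\delta u$, we get for Borel $B\subset(0,\infty)$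
$$\psi(\delta/n)\,P(\overline X_n\in B)=P(\overline X_n\in B,\ Q\le\delta/n)=\sqrt n\,|U|\,\delta^{n-1}\int_Bm^{n-1}\Phi_\delta(m)\,dm,$$
$$\Phi_\delta(m)=\frac1{|U|}\int_U\prod_{i=1}^nf\big(m(1+\delta u_i)\big)\,du .$$
The arguments of $f$ stay in $[m/2,3m/2]$, so $\Phi_\delta$ is continuous and positive; in particular $\psi(\delta/n)>0$. Thus for every $\delta$ the function $\sqrt n\,|U|\delta^{n-1}m^{n-1}\Phi_\delta(m)/\psi(\delta/n)$ is a continuous density of $\overline X_n$ on $(0,\infty)$, and a continuous density is unique. So $\Phi_\delta(m)/\Phi_\delta(1)$ does not depend on $\delta$. Letting $\delta\to0$, we find that it equals $f(m)^n/f(1)^n$. Put $H(\delta)=\Phi_\delta(1)/f(1)^n$ and divide by $f(x)^n$: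
$$\frac1{|U|}\int_U\exp\Big(\sum_{i=1}^n\big[g(x+\delta xu_i)-g(x)\big]\Big)du=H(\delta),\qquad x>0,\ 0<\delta\le c_0/2. \tag{3}$$
The right side does not depend on $x$.

**Step 2: the case $f\in C^2$.** This shows what (3) contains. Let $M=|U|^{-1}\int_U\sum u_i^2\,du>0$. Since $\sum u_i=0$, the first-order Taylor terms cancel:
$$\sum_i[g(x+\delta xu_i)-g(x)]=\tfrac12g''(x)x^2\delta^2\sum u_i^2+o(\delta^2)$$
uniformly on the compact set $U$, so (3) gives $H(\delta)=1+\frac12Mx^2g''(x)\delta^2+o(\delta^2)$. As $H$ does not involve $x$, $x^2g''(x)=A$ is constant, and $g(x)=-A\log x+\beta x+\gamma$. That is a gamma density, up to the check of the parameters in Step 6.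

If $f$ is only continuous, the Taylor expansion is not available. We replace $g$ by smooth functions that touch it.

**Definition (touching).** A function $\phi$ that is $C^2$ near $x$ touches $g$ from above at $x$ if $\phi(x)=g(x)$ and $\phi\ge g$ near $x$; from below if $\phi(x)=g(x)$ and $\phi\le g$ near $x$.

**Example.** The function $-|x|$ is touched from above at $0$ by $\phi=0$. No $\phi$ touches it from below at $0$: $\phi(0)=0$ and $\phi(x)\le-|x|$ would force $\phi'(0)\le-1$ and $\phi'(0)\ge1$.

**Step 3: touching inequalities.** We repeat Step 2 one side at a time. Let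
$$\Lambda=\limsup_{\delta\to0}\frac{H(\delta)-1}{\delta^2},\qquad\lambda=\liminf_{\delta\to0}\frac{H(\delta)-1}{\delta^2}.$$
Let $\phi$ touch $g$ from above at $x$. For small $\delta$, $g(x+\delta xu_i)-g(x)\le\phi(x+\delta xu_i)-\phi(x)$ for all $u\in U$, and the expansion of Step 2 applies to $\phi$. So (3) gives $H(\delta)\le1+\frac12Mx^2\phi''(x)\delta^2+o(\delta^2)$. For touching from below the inequality is reversed. Hence
$$\begin{aligned}\phi\text{ touches }g\text{ from above at }x&\ \Rightarrow\ x^2\phi''(x)\ge2\Lambda/M,\\ \phi\text{ touches }g\text{ from below at }x&\ \Rightarrow\ x^2\phi''(x)\le2\lambda/M.\end{aligned} \tag{4}$$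

**Step 4: $\Lambda$ and $\lambda$ are finite.** For large $k$ the function $g(x)-k(x-\frac32)^2$ on $[1,2]$ is larger at $\frac32$ than at both endpoints, so its maximum is attained at an interior point $x_*$. Then $k(x-\frac32)^2$ plus a constant touches $g$ from above at $x_*$, and (4) gives $\Lambda\le Mkx_*^2<\infty$. Likewise, for large $k$ the minimum of $g(x)+k(x-\frac32)^2$ over $[1,2]$ is interior, so $-k(x-\frac32)^2$ plus a constant touches $g$ from below, and $\lambda>-\infty$. Since $\lambda\le\Lambda$, both are finite. Put $A=2\Lambda/M\ge A'=2\lambda/M$.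

**Step 5: $g+A\log x$ is convex and $g+A'\log x$ is concave.** This turns (4) into global statements.

Suppose $g+A\log x$ is not convex. Then there are $x_1<x_0<x_2$ such that it exceeds at $x_0$ its chord $\ell$ over $[x_1,x_2]$. For small $\epsilon>0$ the function
$$\zeta(x)=g(x)+A\log x-\ell(x)-\epsilon(x-x_1)(x_2-x)$$
vanishes at $x_1,x_2$ and is positive at $x_0$, so it has a positive maximum over $[x_1,x_2]$ at an interior point $x_*$. Since $\zeta\le\zeta(x_*)$, the function $\phi=-A\log x+\ell+\epsilon(x-x_1)(x_2-x)+\zeta(x_*)$ touches $g$ from above at $x_*$. But $x_*^2\phi''(x_*)=A-2\epsilon x_*^2<A$, contradicting (4).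

Suppose $g+A'\log x$ is not concave. Then it lies strictly below its chord $\ell$ over some $[x_1,x_2]$ at some $x_0$ between. For small $\epsilon>0$ the function $\zeta=g+A'\log x-\ell+\epsilon(x-x_1)(x_2-x)$ vanishes at $x_1,x_2$ and is negative at $x_0$, so it has a negative minimum over $[x_1,x_2]$ at an interior point $x_*$. Then $\phi=-A'\log x+\ell-\epsilon(x-x_1)(x_2-x)+\zeta(x_*)$ touches $g$ from below at $x_*$, and $x_*^2\phi''(x_*)=A'+2\epsilon x_*^2>A'$, contradicting (4).

**Step 6: conclusion.** The function $(A-A')\log x=(g+A\log x)-(g+A'\log x)$ is a convex function minus a concave one, hence convex. As $A-A'\ge0$ and $\log$ is strictly concave, $A=A'$. Then $g+A\log x$ is convex and concave, hence affine: $g(x)=-A\log x+\beta x+\gamma$, so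
$$f(x)=e^\gamma x^{-A}e^{\beta x}.$$
Integrability at $0$ forces $A<1$; given this, integrability at $\infty$ forces $\beta<0$. So $\mu=\gamma(1-A,-1/\beta)$, a gamma law. $\square$

What remains for Theorem 1 is to show that independence alone forces $\mu$ to have a continuous positive density.

## 4. Small $Q$ without a density

The natural attempt is to use the event "$Q$ small" again, now with interval masses in place of density values. For $x>0$ and $0<\eta\le\frac12$ put
$$J_\eta(x)=[(1-\eta)x,(1+\eta)x],\qquad v_\eta(x)=\mu(J_\eta(x)).$$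
For a density that is bounded and bounded away from $0$ on compact sets we need $v_\eta(x)$ to be comparable to $\eta$.

**Lemma 3.** Let $x>0$. For $0<\eta\le\frac12$,
$$v_\eta(x)^n\le\psi(4c_1\eta/n)\,\mu^{*n}(J_\eta(nx)), \tag{5}$$
and for $\theta\in(0,1]$, $\eta>0$ with $(1+\theta)\eta\le\frac12$,
$$v_{(1+\theta)\eta}(x)^n\ge\psi\big(c_0\theta\eta/(2n)\big)\,\mu^{*n}(J_\eta(nx)). \tag{6}$$

*Proof.* If all $X_i\in J_\eta(x)$, then $S\in J_\eta(nx)$, $T\le c_1R\le2c_1\eta x$ and $S\ge nx/2$, so $Q\le4c_1\eta/n$. Thus $v_\eta(x)^n\le P(S\in J_\eta(nx),\,Q\le4c_1\eta/n)$, and independence gives (5).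

If $S\in J_\eta(nx)$ and $Q\le c_0\theta\eta/(2n)$, then $R\le T/c_0=QS/c_0\le\theta\eta\overline X_n/2\le\theta\eta x$, because $\overline X_n\le(1+\eta)x\le2x$. Each $X_i$ is within $R$ of $\overline X_n\in J_\eta(x)$, so all $X_i\in J_{(1+\theta)\eta}(x)$. Independence gives (6). $\square$

Here is where this approach stops. The left sides concern $\mu$ near $x$, the right sides concern a different measure, $\mu^{*n}$, near $nx$, and all we know about $\mu^{*n}$ at this stage is that its mass is $1$. Inserting $\mu^{*n}\le1$ in (5) gives $v_\eta(x)^n\le\psi(4c_1\eta/n)$, where the decay of $\psi$ is unknown, and (6) yields no lower bound at all. To close the loop we need a second relation that turns $\mu^{*n}$ back into $\mu$.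

It comes from the other end, $Q$ near $1$. Take $T=R$. If $X_1$ is the largest observation, then
$$S-R=X_2+\dots+X_n+\min_{i\ge2}X_i,$$
so $Q>1-\varepsilon$ says that all the other observations are tiny compared with $X_1$. Then $S\approx X_1$: on this event the sum behaves like one observation, weighted by the probability that the others are small enough. By independence the law of $S$ given $Q>1-\varepsilon$ is just the law of $S$. So $\mu^{*n}$ should be $\mu$ times a weight. We shall see that the weight is a power: $\mu^{*n}(ds)=Cs^\rho\mu(ds)$. As a check, for the exponential law and $n=3$ we have $f(s)=e^{-s}$ and $f^{*3}(s)=\frac12s^2e^{-s}$, so $C=\frac12$, $\rho=2$.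

With this identity, (5) becomes $v_\eta(x)^n\le\text{const}\cdot\psi(4c_1\eta/n)\,x^\rho\,v_\eta(nx)$, a relation for $\mu$ alone. Iterated $m$ times, it carries the unknown $v_\eta(n^mx)$ with exponent $n^{-m}$, which makes it harmless as $m\to\infty$. What is left is a function of $x$ times a function of $\eta$.

We now carry this out. Sections 5 and 6 do the preparation, Section 7 proves the identity, and Section 8 runs the iteration.

## 5. Atoms are impossible

**Lemma 4.** $\mu$ has no atoms; that is, $F$ is continuous.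

*Proof.* Let $\mathcal A$ be the set of atoms, $p_c=\mu(\{c\})$, and suppose $\mathcal A\ne\emptyset$. Since $Q=0$ if and only if all $X_i$ are equal, $\pi:=P(Q=0)=\sum_{a\in\mathcal A}p_a^n>0$. Independence gives, for Borel $B$,
$$\pi\,P(S\in B)=P(S\in B,\ Q=0)=\sum_{a\in\mathcal A:\,na\in B}p_a^n .$$
So $S$ is purely atomic, its atoms are exactly the points $na$ with $a\in\mathcal A$, and
$$\pi\,P(S=nc)=p_c^n\quad\text{for every }c. \tag{7}$$

**Step 1: one atom only.** If $\mathcal A=\{a\}$, then $S=na$ a.s., so $X_1=na-(X_2+\dots+X_n)$ a.s. The right side is independent of $X_1$. So $X_1$ is independent of itself, hence a.s. constant, contradicting nondegeneracy.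

**Step 2: two atoms produce too many.** Let $a\ne b$ be in $\mathcal A$. Put $b_0=b$ and $b_{k+1}=((n-1)a+b_k)/n$. The event $X_1=\dots=X_{n-1}=a$, $X_n=b_k$ has $S=nb_{k+1}$, so (7) gives
$$p_{b_{k+1}}^n=\pi\,P(S=nb_{k+1})\ge\pi\,p_a^{n-1}p_{b_k}.$$
With $\kappa=\pi^{1/(n-1)}p_a>0$ this reads $(p_{b_{k+1}}/\kappa)^n\ge p_{b_k}/\kappa$. Hence $p_{b_k}/\kappa\ge(p_b/\kappa)^{n^{-k}}\to1$. The points $b_k=a+n^{-k}(b-a)$ are distinct, so $\sum_kp_{b_k}=\infty$, a contradiction. $\square$

## 6. The support is the half-line

Recall that the support $K=\operatorname{supp}\mu\subset[0,\infty)$ is the smallest closed set of full measure; $x\in K$ if and only if every neighborhood of $x$ has positive mass. Here $K$ has at least two points.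

**Lemma 5.** $K=[0,\infty)$. Consequently every interval of positive length in $(0,\infty)$ has positive $\mu$- and $\mu^{*n}$-measure, and so does $(0,x]$ for every $x>0$. Also $\psi(\varepsilon)>0$ for every $\varepsilon>0$.

*Proof.* For the last claim pick $x\in K$ with $x>0$. With positive probability all $X_i$ are as close to $x$ as we like; then $T\le c_1R$ is small while $S$ is near $nx$.

**Step 1: $K$ is an interval.** Let $x_1,\dots,x_n\in K$ and $s=\sum x_i$. For $\delta,\varepsilon>0$,
$$P(|S-s|<\delta,\ Q\le\varepsilon)=P(|S-s|<\delta)\,\psi(\varepsilon)>0 .$$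
So there are positive points $y_i\in K$ with $|\sum y_i-s|<\delta$ and, by (2), $R(y)\le\varepsilon(s+\delta)/c_0$. Every $y_i$ is within $\varepsilon(s+\delta)/c_0+\delta/n$ of $s/n$. As $\varepsilon$ and $\delta$ are arbitrary and $K$ is closed, $s/n\in K$. If $K$ were not an interval, it would have a gap $(u,v)$ with $u,v\in K$ and $(u,v)\cap K=\emptyset$; but $((n-1)u+v)/n\in K\cap(u,v)$, a contradiction. So $K$ is an interval, with endpoints $l<r\le\infty$.

**Step 2: $r=\infty$ and $l=0$.** Since $\mu$ has no atoms, $P(Q=0)=0$, so $P(Q>q)>0$ for some $q>0$.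

If $r<\infty$, then $P(S>nr-\delta,\,Q>q)=P(S>nr-\delta)P(Q>q)>0$ for all $\delta>0$. But $S>nr-\delta$ and all $X_i\le r$ force all $X_i>r-\delta$, so $R\le\delta$ and $Q\le c_1\delta/(nr-\delta)<q$ for small $\delta$, a contradiction.

If $l>0$, then $P(S<nl+\delta,\,Q>q)>0$ for all $\delta>0$. But $S<nl+\delta$ and all $X_i\ge l$ force all $X_i<l+\delta$, so $R\le\delta$ and $Q\le c_1\delta/(nl)<q$ for small $\delta$, a contradiction. $\square$

## 7. Large $Q$: the identity $\mu^{*n}(ds)=Cs^\rho\mu(ds)$

**Proposition 6.** There are $C>0$ and $\rho>0$ with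
$$\mu^{*n}(ds)=C\,s^\rho\,\mu(ds)\quad\text{on }(0,\infty). \tag{8}$$

**Step 1: linearizing $S-T$ at a unit vector.** The purpose is to replace $S-T$, when $x_1$ dominates, by a homogeneous function of the other coordinates. For $y\in\mathbb R^{n-1}$ put $|y|=\sum y_i$ and
$$h(y)=1+|y|-T(1,y).$$
Then $h$ is concave and finite, $h(0)=1-T(e_1)=0$, and $h(y)>0$ for $0\ne y\in[0,\infty)^{n-1}$ by (T2). By concavity and $h(0)=0$, for each $y$ the quotient $h(ty)/t$ is nonincreasing in $t>0$; as $t\downarrow0$ it increases to the directional derivative $D(y)$, which is finite because $h$ is finite and concave on all of $\mathbb R^{n-1}$. As a limit of concave functions $D$ is concave, hence continuous; it is positively homogeneous; and $D\ge h$ (take $t=1$), so $D>0$ on $[0,\infty)^{n-1}\setminus\{0\}$. Let $\Sigma=\{v\in[0,\infty)^{n-1}:|v|=1\}$ and $d_0=\min_\Sigma D>0$, so that $D(y)\ge d_0|y|$ for $y\ge0$. By Dini's theorem (monotone convergence of continuous functions to a continuous limit on a compact set), $h(tv)/t\to D(v)$ uniformly on $\Sigma$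 as $t\downarrow0$.

For $T=R$ and small $y\ge0$ we have $R(1,y)=1-\min y_i$, so $D(y)=|y|+\min_iy_i$ on $[0,\infty)^{n-1}$. For $n=3$ this is $D(y_1,y_2)=y_1+y_2+\min(y_1,y_2)$.

**Step 2: sandwiching the event $\{Q>1-\varepsilon\}$.** Fix $\delta\in(0,1)$. By Step 1 we can choose $\theta\in(0,\frac12)$ so small that for $y\ge0$ with $|y|\le\theta/(1-\theta)$
$$(1-\delta)D(y)\le h(y)\le D(y),\qquad1+|y|\le1+\delta ;$$
indeed $h(tv)/t\ge D(v)-\delta d_0\ge(1-\delta)D(v)$ for all $v\in\Sigma$ when $t$ is small. On the compact set $\{x\ge0,\ S(x)=1,\ \max x_i\le1-\theta\}$ every point has at least two positive coordinates, so $T<1$ there, and $T$ is continuous. Hence there is $\varepsilon_1(\delta)>0$ such that for $\varepsilon<\varepsilon_1(\delta)$ the event $Q>1-\varepsilon$ implies $\max X_i>(1-\theta)S$. As $\theta<\frac12$, exactly one index $i$ then has $X_i>(1-\theta)S$, and by symmetry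
$$P(S\in B,\ Q>1-\varepsilon)=n\,P\big(S\in B,\ Q>1-\varepsilon,\ X_1>(1-\theta)S\big).$$
Put $X'=(X_2,\dots,X_n)$, $Y=X'/X_1$, $V=D(X')=X_1D(Y)$ and $k=(1+\delta)/(1-\delta)$. Three facts will be used: $S=(1+|Y|)X_1$; therefore $X_1>(1-\theta)S$ if and only if $|Y|<\theta/(1-\theta)$; and since $T(X)=X_1T(1,Y)=S-X_1h(Y)$, we have $Q>1-\varepsilon$ if and only if $X_1h(Y)<\varepsilon S$. We claim that for all sufficiently small $\varepsilon$
$$\{V<\varepsilon X_1\}\subset\{Q>1-\varepsilon,\ X_1>(1-\theta)S\}\subset\{V<k\varepsilon X_1\}, \tag{9}$$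
and that $X_1\le S\le(1+\delta)X_1$ on the last event.

* On $\{V<k\varepsilon X_1\}$ we have $|Y|\le D(Y)/d_0<k\varepsilon/d_0$, which is less than $\theta/(1-\theta)$ for small $\varepsilon$. So $X_1>(1-\theta)S$ and $S=(1+|Y|)X_1\le(1+\delta)X_1$.
* If $V<\varepsilon X_1$, then, as $k>1$, the previous item gives $X_1>(1-\theta)S$; and $X_1h(Y)\le X_1D(Y)=V<\varepsilon X_1\le\varepsilon S$, so $Q>1-\varepsilon$.
* If $X_1>(1-\theta)S$ and $X_1h(Y)<\varepsilon S$, then $|Y|<\theta/(1-\theta)$, so $S\le(1+\delta)X_1$ and $(1-\delta)D(Y)\le h(Y)<\varepsilon S/X_1\le\varepsilon(1+\delta)$. Hence $V<k\varepsilon X_1$.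

**Step 3: using independence.** Let $G(z)=P(V<z)$ and $p_\varepsilon=P(Q>1-\varepsilon)$. Let $0\le u<s\le\infty$. Independence of $S$ and $Q$ gives $p_\varepsilon P(u<S\le s)=P(u<S\le s,\,Q>1-\varepsilon)$. On the right-hand event of (9), $u<S\le s$ implies $u/(1+\delta)<X_1\le s$; on the left-hand event, $u<X_1\le s/(1+\delta)$ implies $u<S\le s$. Since $V$ is independent of $X_1$, for all $\varepsilon<\varepsilon(\delta)$
$$n\int_{(u,\,s/(1+\delta)]}G(\varepsilon x)\,\mu(dx)\le p_\varepsilon\,P(u<S\le s)\le n\int_{(u/(1+\delta),\,s]}G(k\varepsilon x)\,\mu(dx). \tag{10}$$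
(For $s=\infty$ read the intervals as unbounded.)

**Step 4: passing to the limit $\varepsilon\to0$.** We have $V=D(X')\le|X'|\max_\Sigma D$ and $0\in K$, so $G(z)>0$ for $z>0$; by (10) with $u=0$, $s=\infty$, then $p_\varepsilon>0$ for small $\varepsilon$. Put
$$w_\varepsilon(x)=nG(\varepsilon x)/p_\varepsilon ,$$
which is nondecreasing in $x$. Then (10) divided by $p_\varepsilon$ has integrand $w_\varepsilon(x)$ on the left and $w_\varepsilon(kx)$ on the right. Taking $u=0$, $s=\infty$, $\delta=\frac12$ we get $\int w_\varepsilon\,d\mu\le1$ for all small $\varepsilon$, and by monotonicity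
$$0\le w_\varepsilon(x)\le\frac1{\mu([x,\infty))}<\infty. \tag{11}$$
By Helly's selection theorem on the intervals $[1/N,N]$ and a diagonal argument, every sequence $\varepsilon_j\to0$ has a subsequence along which $w_{\varepsilon_j}$ converges, off a countable set, to a nondecreasing finite function on $(0,\infty)$. Let $w$ be the right-continuous version of this limit; it differs from the limit only on a countable set.

Let $0<u<s<\infty$. In (10) divided by $p_\varepsilon$, let $j\to\infty$ along the subsequence with $\delta$ fixed. The integrands are bounded by $1/\mu([ks,\infty))$ and converge off countable sets, which are $\mu$-null by Lemma 4. Dominated convergence gives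
$$\int_{(u,s/(1+\delta)]}w(x)\,\mu(dx)\le P(u<S\le s)\le\int_{(u/(1+\delta),s]}w(kx)\,\mu(dx).$$
Now let $\delta\downarrow0$. Then $k\downarrow1$ and $w(kx)\to w(x)$ by right-continuity, with the bound $w(kx)\le w(3s)$ once $\delta\le\frac12$. So
$$\int_{(u,s)}w\,d\mu\le P(u<S\le s)\le\int_{[u,s]}w\,d\mu .$$
As $\mu$ has no atoms, $\mu^{*n}=w\,\mu$ on $(0,\infty)$.

**Step 5: the limit is unique and positive.** Two right-continuous functions $w$ with $\mu^{*n}=w\mu$ agree $\mu$-a.e., hence on a dense set by Lemma 5, hence everywhere. Along the subsequence, monotonicity of $w_\varepsilon$ upgrades convergence off a countable set to convergence at every continuity point of $w$. Since every sequence $\varepsilon_j\to0$ has a subsequence with the same limit $w$, we get $w_\varepsilon(x)\to w(x)$ as $\varepsilon\to0$ at every continuity point $x$ of $w$. Finally $w>0$ on $(0,\infty)$: if $w(x)=0$, then $w=0$ on $(0,x]$ and $P(S\le x)=\int_{(0,x]}w\,d\mu=0$, contradicting $0\in K$.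

**Step 6: $w$ is a power.** The weight $w_\varepsilon(x)$ depends on $x$ only through $G(\varepsilon x)$, and this rigidity forces a power. Let $\lambda>0$. For all but countably many $x$, both $x$ and $\lambda x$ are continuity points of $w$, and then
$$\frac{G(\lambda\varepsilon x)}{G(\varepsilon x)}=\frac{w_\varepsilon(\lambda x)}{w_\varepsilon(x)}\to\frac{w(\lambda x)}{w(x)}\qquad(\varepsilon\to0).$$
Hence $\chi(\lambda):=\lim_{t\downarrow0}G(\lambda t)/G(t)$ exists, and $w(\lambda x)=\chi(\lambda)w(x)$ for all but countably many $x$, thus for all $x$ by right-continuity. So $\chi$ is positive and nondecreasing, and it is multiplicative because $\chi(\lambda\lambda')w(x)=w(\lambda\lambda'x)=\chi(\lambda)\chi(\lambda')w(x)$. Thus $u\mapsto\log\chi(e^u)$ is additive and monotone, hence linear: $\chi(\lambda)=\lambda^\rho$ with $\rho\ge0$. With $x=1$ we get $w(\lambda)=C\lambda^\rho$, $C=w(1)>0$.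

**Step 7: $\rho>0$.** If $\rho=0$, then $\mu^{*n}=C\mu$, so $C=1$ by total mass, and the Laplace transform $\varphi$ of $\mu$ satisfies $\varphi(1)^n=\varphi(1)$ with $0<\varphi(1)<1$, which is impossible for $n\ge2$. $\square$

From now on put $a=\rho/(n-1)$.

## 8. Iteration: $\mu$ has a density bounded above and below on compact sets

**Proposition 7.** $\mu$ has a density $f$. On each compact subset of $(0,\infty)$, $f$ is a.e. bounded above and bounded below by a positive constant.

Constants $K_1,K_2,\dots>0$ depend only on $\mu,n,T$. By Lemma 5, $v_\eta(x)>0$.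

**Step 1: upper bound.** On $J_\eta(nx)$ we have $s\le2nx$, so (5) and (8) give
$$v_\eta(x)^n\le C(2n)^\rho\,\psi(4c_1\eta/n)\,x^\rho\,v_\eta(nx).$$
Take $n$-th roots, apply the same inequality at $nx,n^2x,\dots$, and use $v\le1$ after $m$ rounds:
$$v_\eta(x)\le\prod_{j=1}^m\Big[C(2n)^\rho\,\psi(4c_1\eta/n)\,(n^{j-1}x)^\rho\Big]^{n^{-j}} .$$
Let $m\to\infty$. Since $\sum_{j\ge1}n^{-j}=\frac1{n-1}$ and $\sum_jjn^{-j}<\infty$,
$$v_\eta(x)\le K_1\,x^a\,\tau(\eta),\qquad\tau(\eta):=\psi(4c_1\eta/n)^{1/(n-1)},\quad x>0,\ 0<\eta\le\tfrac12. \tag{12}$$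

**Step 2: doubling of $\psi$.** The lower bound (6) contains $\psi$ at a smaller argument than (5), so we must know that $\psi$ does not drop too fast. We claim that there is $K_2$ with $\psi(2\varepsilon)\le K_2\psi(\varepsilon)$ for all $\varepsilon>0$.

Let $p=P(1<\overline X_n\le2)>0$, $\varepsilon\le\varepsilon_0:=c_0/(16n)$, $d=4n\varepsilon/c_0\le\frac14$, $L=\lceil8c_1/c_0\rceil$ and $\ell=d/L\le n\varepsilon/(2c_1)$. Suppose $1<\overline X_n\le2$ and $Q\le2\varepsilon$. Then $R\le QS/c_0\le2\varepsilon\cdot2n/c_0=d$. Choose the integer $j$ with $\min X_i\in[jd,(j+1)d)$. Then all $X_i$ lie in $[jd,(j+2)d)$, and $jd>\min X_i-d\ge\overline X_n-2d>1-2d\ge\frac12$. By independence and a union over $j$,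
$$p\,\psi(2\varepsilon)=P(1<\overline X_n\le2,\ Q\le2\varepsilon)\le\sum_{j:\,jd>1/2}\mu\big([jd,(j+2)d)\big)^n .$$
Split each $[jd,(j+2)d)$ into $2L$ grid cells $I=[i\ell,(i+1)\ell)$. By Hölder's inequality the $n$-th power of a sum of $2L$ terms is at most $(2L)^{n-1}$ times the sum of the $n$-th powers, and each cell occurs for at most two values of $j$. So
$$p\,\psi(2\varepsilon)\le2(2L)^{n-1}\sum_I\mu(I)^n,$$
the sum being over grid cells $I\subset[\frac12,\infty)$. If all $X_i$ lie in one such cell, then $T\le c_1\ell$ and $S\ge n/2$, so $Q\le2c_1\ell/n\le\varepsilon$. The cells are disjoint, so $\sum_I\mu(I)^n\le\psi(\varepsilon)$. This proves the claim for $\varepsilon\le\varepsilon_0$. For $\varepsilon>\varepsilon_0$ use $\psi(2\varepsilon)\le1\le\psi(\varepsilon)/\psi(\varepsilon_0)$.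

We may take $K_2\ge2$. Let $\Delta=\log_2K_2$. Given $\theta\in(0,1]$ choose the integer $i\ge0$ with $2^{-i-1}<\theta\le2^{-i}$; then $\psi(\theta\varepsilon)\ge\psi(2^{-i-1}\varepsilon)\ge K_2^{-i-1}\psi(\varepsilon)$ and $K_2^{-i}=(2^{-i})^\Delta\ge\theta^\Delta$. Hence
$$\psi(\theta\varepsilon)\ge K_2^{-1}\theta^\Delta\psi(\varepsilon),\qquad\theta\in(0,1],\ \varepsilon>0. \tag{13}$$

**Step 3: lower bound, up to a remainder.** On $J_{\eta'}(nx)$ with $\eta'\le\frac12$ we have $s\ge nx/2$, so (6) and (8) give, for $(1+\theta)\eta'\le\frac12$,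
$$v_{(1+\theta)\eta'}(x)^n\ge\psi\big(c_0\theta\eta'/(2n)\big)\,C(nx/2)^\rho\,v_{\eta'}(nx).$$
Each use shrinks the relative width by the factor $1+\theta$. To iterate infinitely often we let $\theta$ decrease geometrically. Given $\eta\le\frac12$ put $\eta_0=\eta$, $\eta_j=\eta_{j-1}/(1+2^{-j})$. Since $\prod_j(1+2^{-j})\le e^{\sum2^{-j}}=e$, we have $\eta\ge\eta_j\ge\eta/e$. Apply the inequality at the point $n^{j-1}x$ with $\theta=2^{-j}$, $\eta'=\eta_j$. Because
$$\frac{c_02^{-j}\eta_j}{2n}\ge\frac{c_0}{8ec_1}2^{-j}\cdot\frac{4c_1\eta}n,$$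
(13) gives $\psi(c_02^{-j}\eta_j/(2n))\ge K_32^{-j\Delta}\psi(4c_1\eta/n)$. With $K_4=K_3C(n/2)^\rho$,
$$v_{\eta_{j-1}}(n^{j-1}x)^n\ge K_4\,2^{-j\Delta}(n^{j-1}x)^\rho\,\psi(4c_1\eta/n)\,v_{\eta_j}(n^jx).$$
Iterating over $j=1,\dots,m$ and using $v_{\eta_m}\ge v_{\eta/e}$,
$$v_\eta(x)\ge\prod_{j=1}^m\Big[K_4\,2^{-j\Delta}(n^{j-1}x)^\rho\,\psi(4c_1\eta/n)\Big]^{n^{-j}}\;v_{\eta/e}(n^mx)^{n^{-m}} .$$
The factors $2^{-j\Delta n^{-j}}$ have a positive product, as $\sum jn^{-j}<\infty$. Letting $m\to\infty$,
$$v_\eta(x)\ge K_5\,x^a\,\tau(\eta)\,\limsup_{m\to\infty}v_{\eta/e}(n^mx)^{n^{-m}}. \tag{14}$$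

**Step 4: the remainder is bounded below, uniformly in $\eta$.** In Step 1 the remainder was at most $1$; here we must exclude that $v_{\eta/e}(n^mx)$ decays faster than every $e^{-cn^m}$. The idea is to compare $\mu$ near $Nx$ with $\mu^{*N}$ near $Nx$, $N=n^m$, and to bound the latter by the law of large numbers.

First we iterate (8). *Claim:* $\mu^{*n^m}(ds)\le\kappa_m(s)\,\mu(ds)$, where $\kappa_0=1$ and $\kappa_{m+1}(s)=Cs^\rho\kappa_m(s/n)^n$. Each $\kappa_m$ is a constant times a nonnegative power of $s$, so by the inequality between arithmetic and geometric means $\prod_{i=1}^n\kappa_m(s_i)\le\kappa_m(s/n)^n$ when $\sum s_i=s$. If the claim holds for $m$, then for Borel $B$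
$$\mu^{*n^{m+1}}(B)\le\int1_B(s_1+\dots+s_n)\prod_i\kappa_m(s_i)\prod_i\mu(ds_i)\le\int_B\kappa_m(s/n)^n\,\mu^{*n}(ds)=\int_B\kappa_{m+1}\,d\mu ,$$
which is the claim for $m+1$. Next, $k_m(y):=\kappa_m(n^my)$ satisfies $k_0=1$ and $k_{m+1}(y)=C(n^{m+1}y)^\rho k_m(y)^n$, so
$$n^{-m}\log k_m(y)=\sum_{j=1}^mn^{-j}(\log C+\rho j\log n+\rho\log y)\le B(y), \tag{15}$$
$$B(y):=\sum_{j\ge1}n^{-j}\big(|\log C|+\rho j\log n+\rho|\log y|\big).$$

Now fix $x>0$ and $\eta'\in(0,\frac12]$. Let $E_x=(0,x/2]$, $E_x'=[2x,4x]$ and $\beta(x)=\min(\mu(E_x),\mu(E_x'))>0$. The conditional laws $\mu(\cdot|E_x)$ and $\mu(\cdot|E_x')$ have means at most $x/2$ and at least $2x$, so some mixture $\mu'=\alpha\mu(\cdot|E_x)+(1-\alpha)\mu(\cdot|E'_x)$ with $\alpha\in(0,1)$ has mean exactly $x$. Since $\mu\ge\mu(E_x)\mu(\cdot|E_x)+\mu(E'_x)\mu(\cdot|E'_x)\ge\beta(x)\mu'$, the law of large numbers for $\mu'$, which has bounded support, gives with $N=n^m$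
$$\mu^{*N}(J_{\eta'}(Nx))\ge\beta(x)^N\mu'^{*N}(J_{\eta'}(Nx))\ge\tfrac12\beta(x)^N$$
for all large $m$. On the other hand $\kappa_m$ is nondecreasing and $s\le\frac32Nx$ on $J_{\eta'}(Nx)$, so by (15) $\kappa_m\le k_m(\tfrac32x)\le e^{NB(3x/2)}$ there, and the claim gives $\mu^{*N}(J_{\eta'}(Nx))\le e^{NB(3x/2)}v_{\eta'}(Nx)$. Together,
$$v_{\eta'}(n^mx)^{n^{-m}}\ge2^{-1/N}\beta(x)e^{-B(3x/2)} .$$
With $\eta'=\eta/e$, the limsup in (14) is at least $b(x):=\beta(x)e^{-B(3x/2)}$. This does not depend on $\eta$. It is bounded below by a positive constant on compact subsets of $(0,\infty)$, because $\beta$ is positive and continuous ($\mu$ has no atoms) and $B$ is continuous.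

**Step 5: $\tau(\eta)$ is comparable to $\eta$.** By (12), (14) and Step 4, for each compact subset of $(0,\infty)$ there are $c,c'>0$ with
$$c\,\tau(\eta)\le v_\eta(x)\le c'\tau(\eta)\quad\text{for all }x\text{ in it and all }0<\eta\le\tfrac12. \tag{16}$$
So $v_\eta(x)$ has the same order at all points, and counting intervals determines it. Use (16) on $[1,2]$.

* For $x\in[1,2]$, $J_\eta(x)$ has length at most $4\eta$. The points $1,1+5\eta,1+10\eta,\dots$ in $[1,2]$ number at least $1/(5\eta)$, and their intervals are disjoint with total mass at most $1$. So $c\,\tau(\eta)/(5\eta)\le1$, that is, $\tau(\eta)\le K_6\eta$.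
* For $x\in[1,2]$, $J_\eta(x)\supset[x-\eta,x+\eta]$, so $[1,2]$ is covered by at most $\lceil1/(2\eta)\rceil\le2/\eta$ intervals $J_\eta(x_i)$ with $x_i\in[1,2]$. So $0<\mu([1,2])\le(2/\eta)c'\tau(\eta)$, that is, $\tau(\eta)\ge K_7\eta$.

**Step 6: the density.** Hence for every compact $I\subset(0,\infty)$ there are $0<c_I\le C_I$ with $c_I\eta\le v_\eta(x)\le C_I\eta$ for $x\in I$, $\eta\le\frac12$. Let $I$ be a compact interval and $x<y$ in $I$ with $y-x\le\min I$. Then $[x,y]=J_\eta(\xi)$ with $\xi=\frac{x+y}2$ and $\eta=\frac{y-x}{2\xi}\le\frac12$, so $F(y)-F(x)\le C_I(y-x)/(2\xi)$. Thus $F$ is locally Lipschitz on $(0,\infty)$, and $\mu$ has a density $f$. By Lebesgue's differentiation theorem $f(x)=\lim_{\eta\to0}v_\eta(x)/(2\eta x)$ at a.e. $x$, and for $x\in I$ this lies between $c_I/(2x)$ and $C_I/(2x)$. $\square$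

## 9. Convolution makes $f$ continuous

**Lemma 8.** If $p,q\in L^1(0,\infty)$ are bounded on compact subsets of $(0,\infty)$, then $p*q$ is continuous on $(0,\infty)$.

*Proof.* Let $s$ range over $(s_1,s_2)$, $0<s_1<s_2<\infty$. Write $p_0=p\,1_{(0,s_1/4)}$, $p_1=p\,1_{[s_1/4,\,2s_2]}$, and similarly $q_0,q_1$. Values of $p,q$ at arguments beyond $2s_2$ do not enter $(p*q)(s)=\int_0^sp(t)q(s-t)\,dt$ for $s<s_2$, and $p_0*q_0$ vanishes for $s\ge s_1/2$. So on $(s_1,s_2)$
$$p*q=p_0*q_1+p_1*q_0+p_1*q_1 .$$
Each term is a convolution of an $L^1$ function with a bounded one, hence continuous, because translation is continuous in $L^1$. $\square$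

**Completion of the proof of Theorem 1.** By Proposition 7, $f$ is in $L^1$ and, after a change on a null set, bounded on compact subsets of $(0,\infty)$. By Lemma 8, $f^{*2}$ is continuous on $(0,\infty)$; so it is bounded on compact sets, and it is in $L^1$. Inductively $f^{*n}$ is continuous on $(0,\infty)$. By (8),
$$f(s)=C^{-1}s^{-\rho}f^{*n}(s)\quad\text{for a.e. }s>0,$$
so $f$ has a continuous version on $(0,\infty)$. It is strictly positive, since by Proposition 7 it is a.e. bounded below by a positive constant on each compact set. Proposition 2 now applies to this version: $\mu$ is a gamma distribution. $\blacksquare$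

Hence the conjecture is true.

## 10. Statistics in $\mathcal T_n$

Multiplying $T$ by a positive constant does not affect independence. So for every $n\ge2$, every nondegenerate $F$ on $(0,\infty)$ and every $T$ that is a positive multiple of a member of $\mathcal T_n$, $\overline X_n$ and $T/\overline X_n$ are independent if and only if $F$ is gamma. The following statistics are of this kind.

**Linear functions of order statistics.** Let $T=\sum_ia_iX_{(i)}$ with $\sum a_i=0$ and $a_1\le\dots\le a_{n-1}<a_n$; the range is $a=(-1,0,\dots,0,1)$. By the rearrangement inequality $T(x)=\max_\pi\sum a_ix_{\pi(i)}$, which is convex, positively homogeneous and permutation invariant; it is translation invariant because $\sum a_i=0$. Summation by parts gives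
$$T=\sum_{k<n}A_k\,(x_{(k+1)}-x_{(k)}),\qquad A_k=\sum_{i>k}a_i .$$
Here $A_k>0$: the $a_i$ are nondecreasing, so the average of the last $n-k$ of them is at least the average of the first $k$, with equality only if all $a_i$ are equal; they are not all equal and sum to $0$, so the average of the last $n-k$ is positive. So $T\ge0$, with equality only on $\mathbb R\mathbf 1$. Finally $T(e_i)=a_n>0$, and if $x\ge0$ has $x_{(n-1)}>0$, then $a_nS-T=\sum(a_n-a_i)x_{(i)}\ge(a_n-a_{n-1})x_{(n-1)}>0$. So $T/a_n\in\mathcal T_n$.

**Sample standard deviation.** Up to a factor, $T=\big(\sum(x_i-\bar x)^2\big)^{1/2}$ is the Euclidean norm of the projection of $x$ to $Z$, so (T1) holds. If two coordinates of $x\ge0$ are positive, then $\sum(x_i-\bar x)^2=\sum x_i^2-S^2/n<(1-\frac1n)S^2$, while equality holds at $e_i$. The quotient is then, up to a factor, the coefficient of variation.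

**Gini's mean difference.** For $T=\sum_{i<j}|x_i-x_j|$, (T1) is clear. For $x\ge0$ we have $|x_i-x_j|\le x_i+x_j$, strictly if both coordinates are positive. The right sides sum to $(n-1)S$, and equality holds at $e_i$.

**Maximal deviation.** For $T=\max_i|x_i-\bar x|$, (T1) is clear, and the value at $e_i$ is $1-\frac1n$. Let $x\ge0$ with $S=1$ and two positive coordinates. Then $x_i<1$, so $x_i-\frac1n<1-\frac1n$. Also $\frac1n-x_i\le\frac1n<1-\frac1n$ if $n\ge3$; and if $n=2$, both coordinates are positive, so $\frac12-x_i<\frac12$. Hence $T<(1-\frac1n)S$ by homogeneity.
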